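\title{Strong Gurari\u{\i} spaces of density $\aleph_\omega$}

\begin{abstract}
A real Banach space $V$ is a strong Gurari\u{\i} space if, for all finite-dimensional spaces $X\subseteq Y$, every linear isometric embedding of $X$ into $V$ extends to a linear isometric embedding of $Y$. We show that if $2^{\aleph_0}<\aleph_\omega$, then a strong Gurari\u{\i} space of density $\aleph_\omega$ exists if and only if $2^{\aleph_n}>\aleph_\omega$ for some $n<\omega$. So the hypothesis $2^{\aleph_0}<\aleph_\omega$ does not decide whether such a space exists. This follows from two theorems of ZFC: no uncountable strong limit cardinal of cofinality $\omega$ is the density of a strong Gurari\u{\i} space, and every $\mu$ with $2^{<\lambda}\le\mu\le2^\lambda$ for some uncountable regular $\lambda$ is.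
\end{abstract}

\section{The question and the answer}\label{sec:intro}

All Banach spaces are real, $\mathfrak c=2^{\aleph_0}$, and the \emph{density} $\operatorname{dens}V$ of a Banach space $V$ is the least cardinality of a dense subset.

\begin{definition}
A Banach space $V$ is a \emph{strong Gurari\u{\i} space} if for all finite-dimensional Banach spaces $X\subseteq Y$, every linear isometric embedding $f\colon X\to V$ extends to a linear isometric embedding $g\colon Y\to V$.
\end{definition}

A triple $(X\subseteq Y,f)$ is an extension problem, and the definition asks that every such problem have an exact solution, with no distortion allowed. The case $X=\{0\}$ shows that $V$ contains an isometric copy of every finite-dimensional space. How large must $V$ be, and which densities occur?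

Two short arguments settle many cardinals. It is known that strong Gurari\u{\i} spaces cannot be separable, and in fact their density is at least $\mathfrak c$ (Proposition~\ref{prop:c}). In the other direction, adjoining solutions of all extension problems $\omega_1$ times gives a strong Gurari\u{\i} space of density $\kappa$ whenever $\kappa^{\aleph_0}=\kappa$ (Remark~\ref{rem:naive}). Suppose that $\mathfrak c=\aleph_m$ with $m<\omega$. Then $\aleph_n^{\aleph_0}=\aleph_n$ for $m\le n<\omega$: this holds for $n=m$, and $\aleph_{n+1}^{\aleph_0}\le\aleph_{n+1}\cdot\aleph_n^{\aleph_0}$ because a countable sequence in $\aleph_{n+1}$ is bounded. So below $\aleph_\omega$ the densities that occur are exactly the cardinals $\ge\mathfrak c$, and $\aleph_\omega$ is the first cardinal about which both arguments are silent, since $\aleph_\omega^{\aleph_0}>\aleph_\omega$. The equality $\mathfrak c=\aleph_\omega$ is impossible because $\aleph_\omega$ has cofinality $\omega$, and $\mathfrak c>\aleph_\omega$ is covered by the lower bound. What remains is the following question, posed by Garbuli\'nska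 and Kubi\'s \cite{GK}.

\medskip
\noindent\textbf{Question.} \emph{Assuming $\mathfrak c<\aleph_\omega$, does there exist a strong Gurari\u{\i} space of density $\aleph_\omega$?}
\medskip

One would guess ``no''. A space of density $\aleph_\omega$ is the closure of an increasing sequence of subspaces of smaller density, just as a separable space is the closure of an increasing sequence of finite-dimensional subspaces. The obvious attempt at a construction, completing the union of an increasing sequence of strong Gurari\u{\i} spaces $V_n$ of density $\aleph_n$, runs into the fact that a finite-dimensional subspace of the completion need not lie in any $V_n$. But $\aleph_0$ has a second property besides countable cofinality: $2^\nu<\aleph_0$ for all $\nu<\aleph_0$. The answer depends on whether $\aleph_\omega$ shares it.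

\begin{theorem}\label{thm:main}
Assume $\mathfrak c<\aleph_\omega$. A strong Gurari\u{\i} space of density $\aleph_\omega$ exists if and only if $2^{\aleph_n}>\aleph_\omega$ for some $n<\omega$, that is, if and only if $\aleph_\omega$ is not a strong limit cardinal.
\end{theorem}

\begin{corollary}\label{cor:indep}
Under GCH there is no strong Gurari\u{\i} space of density $\aleph_\omega$. If $2^{\aleph_0}=\aleph_1$ and $2^{\aleph_1}=\aleph_{\omega+1}$, there is one. If ZFC is consistent, both situations are consistent with ZFC $+\ \mathfrak c<\aleph_\omega$, so this hypothesis does not decide the question.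
\end{corollary}

Theorem~\ref{thm:main} follows from two theorems of ZFC.

\begin{theorem}\label{thm:A}
Let $\mu$ be an uncountable strong limit cardinal of cofinality $\omega$. There is no strong Gurari\u{\i} space of density $\mu$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\lambda$ be an uncountable regular cardinal and $2^{<\lambda}\le\mu\le2^\lambda$. There is a strong Gurari\u{\i} space of density $\mu$.
\end{theorem}

Both proofs are about how many extension problems a single vector can solve. For Theorem~\ref{thm:A} we fix one pair $E\subseteq Y$ with $\dim E=2$, $\dim Y=3$ (Section~\ref{sec:plane}) and show that many pairs of nearby embeddings of $E$ have no common approximate solution; a coloring argument and the Baire category theorem finish the proof (Section~\ref{sec:A}). For Theorem~\ref{thm:B} we build a space along the binary tree of height $\lambda$ in which one vector solves many problems at once (Section~\ref{sec:B}). Section~\ref{sec:card} contains the deductions.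

\section{Conventions and standard facts}\label{sec:prelim}

$B_V$ is the closed unit ball of $V$ and $V^*$ the dual. \emph{Embedding} means linear isometric embedding, and \emph{contraction} means linear map of norm at most $1$. For a linear map $T\colon E\to V$ and $\Phi\in V^*$ we write $T^*\Phi=\Phi\circ T$. We use the following facts.

\begin{itemize}
\item[(F1)] (Hahn--Banach) A functional on a subspace of $V$ extends to $V$ with the same norm. If $M\subseteq V$ is a subspace and $z\in V$, some $\eta\in B_{V^*}$ vanishes on $M$ and has $\eta(z)=\operatorname{dist}(z,M)$.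
\item[(F2)] (Riesz's lemma) If $M$ is a proper closed subspace of $Q$ and $\delta<1$, some unit vector of $Q$ has distance at least $\delta$ from $M$.
\item[(F3)] If $K\subseteq\mathbb R^d$ is compact, symmetric and spans $\mathbb R^d$, then $\|x\|=\max_{k\in K}\langle k,x\rangle$ is a norm, and its dual unit ball, under the pairing $\langle\cdot,\cdot\rangle$, is $\operatorname{conv}K$. Indeed $\operatorname{conv}K$ is compact and lies in the dual ball, and a point $\xi\notin\operatorname{conv}K$ is separated from it by some $x$, so $\langle\xi,x\rangle>\|x\|$.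
\item[(F4)] A functional $(d,r)\mapsto\xi(d)+\rho r$ on $D\oplus_\infty\mathbb R$, where $\|(d,r)\|=\max(\|d\|,|r|)$, has norm $\|\xi\|+|\rho|$.
\item[(F5)] The closed span of $\nu$ vectors has density at most $\nu+\aleph_0$. A subspace of $V$ has density at most $\operatorname{dens}V$. If $V$ contains $\nu$ points at mutual distance at least $1$, then $\operatorname{dens}V\ge\nu$. Finally $|V|\le(\operatorname{dens}V)^{\aleph_0}$, since every point is the limit of a sequence from a dense set.
\end{itemize}

Cardinals are initial ordinals. The \emph{cofinality} $\operatorname{cf}\mu$ is the least size of an unbounded subset of $\mu$, and an infinite $\theta$ is \emph{regular} if $\operatorname{cf}\theta=\theta$; then a union of fewer than $\theta$ sets of size less than $\theta$ has size less than $\theta$. Infinite successor cardinals $\kappa^+$ are regular. A cardinal $\mu$ is a \emph{strong limit} if $2^\nu<\mu$ for all $\nu<\mu$, and $2^{<\lambda}=\sup_{\nu<\lambda}2^\nu$. K\"onig's theorem gives $\operatorname{cf}(2^\kappa)>\kappa$ and $\mu^{\operatorname{cf}\mu}>\mu$ for infinite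 $\kappa,\mu$.

\section{A plane with labeled extreme points}\label{sec:plane}

A one-dimensional extension of a plane $E$ is described by a symmetric convex body in $\mathbb R^3$ that projects onto $B_{E^*}$. If $B_{E^*}$ has infinitely many isolated extreme points, the height above each of them can be prescribed freely, and the extension then carries a sequence of labels. Let
\[
q_n=(\cos2^{-n},\sin2^{-n})\quad(n\ge1),\qquad q_\infty=(1,0),\qquad e_2=(0,1),
\]
and $C=\{\pm q_n:n\ge1\}\cup\{\pm q_\infty,\pm e_2\}$, a compact subset of the Euclidean unit circle. Let $E=\mathbb R^2$ with $\|u\|=\max_{q\in C}\langle q,u\rangle$. By (F3), $B_{E^*}=\operatorname{conv}C$. For a sequence of signs $\zeta\in\{\pm1\}^{\mathbb N}$ put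
\[
\hat C_\zeta=\{\pm(q_n,\zeta_n):n\ge1\}\cup\{\pm(q_\infty,1),\pm(q_\infty,-1),\pm(e_2,0)\}\subseteq\mathbb R^2\times\mathbb R .
\]
This set is symmetric; it is compact because both possible limits $(q_\infty,\pm1)$ of the points $(q_n,\zeta_n)$ are included; and it spans $\mathbb R^3$ because $(q_\infty,1)$, $(q_\infty,-1)$, $(e_2,0)$ do. Let $Y_\zeta=E\oplus\mathbb Re$ with
\[
\|u+te\|_\zeta=\max_{(q,r)\in\hat C_\zeta}\big(\langle q,u\rangle+rt\big).
\]
The projection of $\hat C_\zeta$ to $\mathbb R^2$ is $C$, so $E\subseteq Y_\zeta$ isometrically. The labels can be read off inside any space that contains $Y_\zeta$, and this gives the lower bound.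

\begin{proposition}\label{prop:c}
Every strong Gurari\u{\i} space $V$ has density at least $\mathfrak c$.
\end{proposition}

\begin{proof}
Fix an embedding $T\colon E\to V$. For each $\zeta$ extend it to an embedding of $Y_\zeta$ and let $y_\zeta$ be the image of $e$. Let $n\ge1$ and take $\Phi\in B_{V^*}$ with $T^*\Phi=q_n$, by (F1). The pullback of $\Phi$ to $Y_\zeta$ is $(q_n,\Phi(y_\zeta))$, which lies in $\operatorname{conv}\hat C_\zeta$ by (F3). Write it as a convex combination of points $(q,r)\in\hat C_\zeta$ with positive weights. Then $q_n$ is a convex combination of the corresponding points $q$ of the unit circle, so each such $q$ equals $q_n$. The only point of $\hat C_\zeta$ above $q_n$ is $(q_n,\zeta_n)$. Hence $\Phi(y_\zeta)=\zeta_n$ for every $\zeta$. If $\zeta_n\ne\zeta'_n$, then $\|y_\zeta-y_{\zeta'}\|\ge|\Phi(y_\zeta)-\Phi(y_{\zeta'})|=2$. So $V$ contains $\mathfrak c$ points at mutual distance at least $2$.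
\end{proof}

This argument fixes $T$ and varies the extension, and it cannot give more than $\mathfrak c$, since $\mathbb R^3$ carries only $\mathfrak c$ norms. To reach larger cardinals we fix the extension and vary $T$. From now on the labels alternate (Figure~\ref{fig:ball}):
\[
\zeta_n=(-1)^{n+1},\qquad \hat C=\hat C_\zeta,\qquad Y=Y_\zeta,\qquad p(u)=\|u+e\|_\zeta=\max_{(q,r)\in\hat C}\big(\langle q,u\rangle+r\big).
\]
For even $n$ the functionals $q_n$ and $q_{n+1}$ carry the labels $-1$ and $+1$, while $\|q_n-q_{n+1}\|_{E^*}\to0$. So a small change of $T$ can change the value that a functional must take at a solution by $2$.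

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (0:4) arc (0:90:4);
\draw[gray,dotted] (90:4)--(0,0)--(0:4);
\draw (90:4)--(64:4)--(40:4)--(24:4)--(14:4)--(8:4);
\draw[dashed] (8:4)--(0:4);
\draw[very thick] (40:4)--(24:4);
\foreach \a in {90,64,40,24,14,8,0} \fill (\a:4) circle (1.5pt);
\node[above] at (90:4) {\small $e_2\ (0)$};
\node[above right] at (64:4) {\small $q_1\ (+1)$};
\node[right] at (40:4.05) {\small $a=q_2\ (-1)$};
\node[right] at (24:4.05) {\small $b=q_3\ (+1)$};
\node[right] at (14:4.05) {\small $q_4\ (-1)$};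
\node[right] at (8:4.05) {\small $q_5\ (+1)$};
\node[right] at (0:4.05) {\small $q_\infty\ (\pm1)$};
\node[below left] at (0,0) {\small $0$};
\end{tikzpicture}
\caption{The boundary of the dual ball $B_{E^*}=\operatorname{conv}C$ in the first quadrant, inscribed in the Euclidean unit circle (angles not to scale). In parentheses: the heights of the points of $\hat C$ above each vertex. The thick edge joins two adjacent vertices $a=q_n$ and $b=q_{n+1}$, $n$ even, with opposite labels.}\label{fig:ball}
\end{figure}

\begin{definition}
Let $T\colon E\to V$ be an embedding, $F\subseteq E$ and $\delta\ge0$. A vector $y\in V$ \emph{$\delta$-solves $T$ on $F$} if $\|Tu+y\|\le p(u)+\delta$ for all $u\in F$.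
\end{definition}

If $T$ extends to an embedding of $Y$, the image $y$ of $e$ satisfies $\|Tu+y\|=p(u)$ for all $u$, and every vector within $\delta$ of $y$ then $\delta$-solves $T$ on $E$. We need to read the labels from approximate solutions, and from finitely many vectors $u$ so that the conclusion survives small perturbations of $T$. Two vectors suffice: one far out in the direction exposing the vertex $-b$, and one far out near the direction exposing the edge $[a,b]$.

\begin{lemma}\label{lem:test}
Let $n\ge2$ be even, $a=q_n$, $b=q_{n+1}$. There are $R=R_n>0$ and $u_n,u_n'\in E$ such that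
\[
\langle b,u_n\rangle=-R,\quad p(u_n)\le R-1;\qquad \langle a,u_n'\rangle=R+1,\quad\langle b,u_n'\rangle=R-1,\quad p(u_n')\le R .
\]
\end{lemma}

\begin{proof}
The points $a,b$ are isolated in $C$ and linearly independent, and the points of $\hat C$ above $a$, $b$, $-b$ are exactly $(a,-1)$, $(b,1)$, $(-b,-1)$. Define $m,k\in\mathbb R^2$ by $\langle a,m\rangle=\langle b,m\rangle=1$ and $\langle a,k\rangle=1$, $\langle b,k\rangle=-1$. The points $q$ of the unit circle with $\langle q,m\rangle\ge1$ form the short closed arc from $a$ to $b$, which meets $C$ only in $a$ and $b$. As $C\setminus\{a,b\}$ is compact, there is $g>0$ with $\langle q,m\rangle\le1-g$ on $C\setminus\{a,b\}$. In the same way $\langle q,b\rangle<1$ on the compact set $C\setminus\{b\}$, so $\langle q,b\rangle\le1-g'$ there for some $g'>0$. Choose $R$ with $Rg'\ge2$ and $Rg\ge|k|_2+1$, where $|\cdot|_2$ is the Euclidean norm, and put $u_n=-Rb$, $u_n'=Rm+k$. The three equalities hold by definition.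

In the maximum defining $p(u_n)$, the point $(-b,-1)$ gives $R-1$, and any other point $(q,r)$ has $-q\ne b$ and gives at most $R(1-g')+1\le R-1$. In the maximum defining $p(u_n')$, the point $(a,-1)$ gives $(R+1)-1=R$, the point $(b,1)$ gives $(R-1)+1=R$, and any other point gives at most $R(1-g)+|k|_2+1\le R$.
\end{proof}

Put $F_n=\{u_n,u_n'\}$. Two embeddings $T,T'\colon E\to V$ are said to \emph{conflict} (at $n$) if no $y\in V$ $\frac14$-solves both $T$ and $T'$ on $F_n$. For an exact solution $y$, the vector $u_n$ forces $\Phi(y)\ge1$ when $T^*\Phi=b$, and $u'_n$ forces $\Phi(y)\le2\rho-1$ when $T^*\Phi=(1-\rho)a+\rho b$. The next lemma is the same computation with errors; the parameter $h$ will be needed in Section~\ref{sec:A}.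

\begin{lemma}\label{lem:conflict}
Let $n,a,b,R$ be as in Lemma~\ref{lem:test}, $0\le h\le\frac1{24(R+1)}$ and $-1\le\rho\le\frac23$. Let $T,T'\colon E\to V$ be embeddings and let $\Phi\in B_{V^*}$ satisfy
\[
T^*\Phi=b,\qquad T'^*\Phi=(1-\rho)(1-h)a+\rho b .
\]
Then $T$ and $T'$ conflict.
\end{lemma}

\begin{proof}
Suppose that $y$ $\frac14$-solves both on $F_n$. From $T$ and $u_n$,
\[
\Phi(y)=\Phi(Tu_n+y)-\langle b,u_n\rangle\ge-\big(R-1+\tfrac14\big)+R=\tfrac34 .
\]
Next, $\Phi(T'u_n')=(1-\rho)(1-h)(R+1)+\rho(R-1)=R+1-2\rho-h(1-\rho)(R+1)$. Since $\rho\le\frac23$, $0\le1-\rho\le2$ and $h(R+1)\le\frac1{24}$,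
\[
\Phi(y)\le R+\tfrac14-\Phi(T'u_n')=-\tfrac34+2\rho+h(1-\rho)(R+1)\le-\tfrac34+\tfrac43+\tfrac1{12}=\tfrac23 ,
\]
a contradiction.
\end{proof}

\section{Strong limit cardinals of cofinality $\omega$}\label{sec:A}

Throughout this section $V$ is a strong Gurari\u{\i} space and $\mathcal E$ is the set of embeddings $E\to V$ with the operator-norm metric. It is nonempty, and it is complete because it is closed in the Banach space of linear maps $E\to V$.

\subsection{Tilting an embedding}

To apply Lemma~\ref{lem:conflict} we need embeddings near a given $T_0$ on which a prescribed functional reads $b$. The extension property provides them.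

\begin{lemma}\label{lem:tilt}
Let $T_0\in\mathcal E$, let $D\supseteq T_0E$ be a finite-dimensional subspace of $V$, $\varphi\in B_{D^*}$ and $b\in B_{E^*}$. There are an embedding $g\colon D\oplus_\infty\mathbb R\to V$ and $\Phi\in B_{V^*}$ such that $g(d,\varphi(d))=d$ for $d\in D$, $\Phi=\varphi$ on $D$, and the map $Tu=g(T_0u,\langle b,u\rangle)$ satisfies
\[
T\in\mathcal E,\qquad T^*\Phi=b,\qquad\|T-T_0\|=\|b-T_0^*\varphi\|_{E^*}.
\]
\end{lemma}

\begin{proof}
The map $j(d)=(d,\varphi(d))$ is an embedding $D\to D\oplus_\infty\mathbb R$ because $|\varphi(d)|\le\|d\|$. Extend $j^{-1}\colon j(D)\to V$ to an embedding $g$ of $D\oplus_\infty\mathbb R$. With the unit vector $w=g(0,1)$ we have $g(d,r)=d+(r-\varphi(d))w$, so $Tu-T_0u=(b-T_0^*\varphi)(u)\,w$, which gives the norm of $T-T_0$. Also $\|Tu\|=\max(\|T_0u\|,|\langle b,u\rangle|)=\|u\|$. By (F1) there is $\Phi\in B_{V^*}$ with $\Phi(g(d,r))=r$. Then $\Phi(d)=\Phi(g(d,\varphi(d)))=\varphi(d)$ and $\Phi(Tu)=\langle b,u\rangle$.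
\end{proof}

We call $T$ a \emph{tilt} of $T_0$ along $(D,\varphi)$. The whole method is already visible in the separable case.

\begin{example}[$V$ is not separable, by category]\label{ex:sep}
For $y\in V$ let $\mathcal E_y$ be the set of $T\in\mathcal E$ that $y$ $\frac14$-solves on $E$. It is closed. It has empty interior: let $T_0\in\mathcal E_y$ and $\varepsilon>0$, choose an even $n$ with $\|b-a\|_{E^*}\le\varepsilon$ for $a=q_n$, $b=q_{n+1}$, and let $T$ be a tilt of $T_0$ along $D=T_0E$, $\varphi=a\circ T_0^{-1}$. Then $\|T-T_0\|\le\varepsilon$, $T^*\Phi=b$ and $T_0^*\Phi=a$. By Lemma~\ref{lem:conflict} with $h=\rho=0$, $T$ and $T_0$ conflict, so $T\notin\mathcal E_y$. If $L$ were a countable dense subset of $V$, every $T\in\mathcal E$ would be $\frac14$-solved by a point of $L$ near an exact solution, so $\mathcal E=\bigcup_{y\in L}\mathcal E_y$, contradicting the Baire category theorem.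
\end{example}

For density $\mu$ of cofinality $\omega$ we can still cover $\mathcal E$ by countably many sets, one for each member $W$ of an increasing sequence of subspaces of density less than $\mu$. Each must be shown to be nowhere dense, and now an embedding near $T_0$ must escape all vectors of $W$ at once. If every embedding near $T_0$ were solved by a point of a dense set $L\subseteq W$ with $|L|\le\kappa$, then assigning to each embedding such a point would color the embeddings with $\kappa$ colors so that conflicting ones receive different colors. So we need a family of tilts whose conflict graph is not $\kappa$-colorable. This requires a criterion for two tilts to conflict with each other, and a graph.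

\subsection{When two tilts conflict}

Fix $T_0\in\mathcal E$, an even $n$ with $a,b,R$ as in Lemma~\ref{lem:test}, and $0<h\le\frac1{24(R+1)}$. Put
\[
\Gamma=\{\chi\in B_{V^*}:T_0^*\chi=(1-h)a\},\qquad N(z)=\sup_{\chi\in\Gamma}|\chi(z)| .
\]
By (F1) there is $\psi\in B_{V^*}$ with $T_0^*\psi=a$; then $(1-h)\psi\in\Gamma$, so $\Gamma\neq\emptyset$ and $N$ is a seminorm with $N(z)\le\|z\|$. The factor $1-h$ leaves room of size $h$ in the dual ball, and this room makes $N$ see every direction outside $T_0E$:
\begin{equation}\label{eq:Nlower}
N(z)\ge h\operatorname{dist}(z,T_0E)\qquad(z\in V).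
\end{equation}
Indeed, take $\eta\in B_{V^*}$ vanishing on $T_0E$ with $\eta(z)=\operatorname{dist}(z,T_0E)$. Both $(1-h)\psi+h\eta$ and $(1-h)\psi-h\eta$ lie in $\Gamma$, and $\max(|s+t|,|s-t|)\ge|t|$ for real $s,t$.

\begin{lemma}\label{lem:criterion}
Let $D,D'\supseteq T_0E$ be finite-dimensional subspaces of $V$, let $\varphi,\varphi'\in\Gamma$, and let $T,T'$ be tilts of $T_0$ along $(D,\varphi|_D)$ and $(D',\varphi'|_{D'})$, both with $b=q_{n+1}$. If some $x\in D\cap D'$ satisfies $|\varphi(x)-\varphi'(x)|>\frac23N(x)$, then $T$ and $T'$ conflict.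
\end{lemma}

\begin{proof}
Let $\Phi$ be the functional that Lemma~\ref{lem:tilt} gives for $T$, and $g'$ the embedding that it gives for $T'$. Thus $T^*\Phi=b$, $\Phi=\varphi$ on $D$, and in particular $T_0^*\Phi=(1-h)a$. We compute how $\Phi$ reads on $T'$. By (F4), $\Phi(g'(d,r))=\xi(d)+\rho r$ with $\xi\in D'^*$ and $\|\xi\|+|\rho|\le1$. From $d=g'(d,\varphi'(d))$ we get
\begin{equation}\label{eq:decomp}
\Phi=\xi+\rho\varphi'\quad\text{on }D'.
\end{equation}
Restricting \eqref{eq:decomp} to $T_0E$ gives $T_0^*\xi=(1-\rho)(1-h)a$, hence
\[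
T'^*\Phi=T_0^*\xi+\rho b=(1-\rho)(1-h)a+\rho b .
\]
Since $\rho\ge-1$, Lemma~\ref{lem:conflict} applies once we know $\rho\le\frac23$. If $\rho$ is close to $1$, then \eqref{eq:decomp} makes $\Phi$ close to $\varphi'$ on $D'$, and the vector $x$ prevents this. Suppose $\rho>\frac23$. We claim $|\xi(x)|\le(1-\rho)N(x)$. For $\rho=1$ we have $\xi=0$. For $\rho<1$ the functional $\xi/(1-\rho)$ has norm at most $1$ and pulls back to $(1-h)a$ under $T_0$, so a norm-preserving extension of it belongs to $\Gamma$, and the claim follows. As $\varphi(x)=\Phi(x)$, \eqref{eq:decomp} gives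
\[
|\varphi(x)-\varphi'(x)|=|\xi(x)-(1-\rho)\varphi'(x)|\le2(1-\rho)N(x)\le\tfrac23N(x),
\]
contrary to the hypothesis.
\end{proof}

\subsection{Two combinatorial lemmas}

The graph is the shift graph: its vertices are the pairs $\alpha<\beta$ below a cardinal $\theta$, and $(\alpha,\beta)$ is joined to $(\beta,\gamma)$. It suits Lemma~\ref{lem:criterion} because adjacent vertices share an index, which will give the common vector $x$.

\begin{lemma}\label{lem:shift}
Let $\theta>2^\kappa$ be infinite cardinals and let $f$ be a function from the pairs $\alpha<\beta<\theta$ to a set of size at most $\kappa$. There are $\alpha<\beta<\gamma<\theta$ with $f(\alpha,\beta)=f(\beta,\gamma)$.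
\end{lemma}

\begin{proof}
Otherwise let $C_\alpha=\{f(\alpha,\beta):\beta>\alpha\}$. For $\alpha<\beta$ we have $f(\alpha,\beta)\in C_\alpha\setminus C_\beta$, so $\alpha\mapsto C_\alpha$ is an injection of $\theta$ into a power set of size at most $2^\kappa$.
\end{proof}

Inequality \eqref{eq:Nlower} yields large families that are $N$-separated, but only at the scale $h$, which tends to $0$ as the tilts approach $T_0$, while Lemma~\ref{lem:criterion} needs separation comparable to $N(x)$ with an absolute constant. Passing to the critical scale repairs this.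

\begin{lemma}\label{lem:thin}
Let $\theta$ be an infinite regular cardinal, $N$ a seminorm on a vector space, $0<h\le M$, and $(z_\alpha)_{\alpha<\theta}$ vectors with $h\le N(z_\alpha-z_\beta)\le M$ for $\alpha\ne\beta$. There are $r>0$, a vector $z_*$ among the $z_\alpha$, and $A\subseteq\theta$ of size $\theta$ such that $N(z_\alpha-z_*)\le1.1r$ for $\alpha\in A$ and $N(z_\alpha-z_\beta)>0.9r$ for distinct $\alpha,\beta\in A$.
\end{lemma}

\begin{proof}
Let $U(\beta,s)=\{\alpha<\theta:N(z_\alpha-z_\beta)\le s\}$ and let $r$ be the infimum of those $s>0$ for which some $U(\beta,s)$ has size $\theta$. As $U(\beta,s)=\{\beta\}$ for $s<h$ and $U(\beta,M)=\theta$, we have $h\le r\le M$. The sets $U(\beta,s)$ grow with $s$, so some $U(\beta_*,1.1r)$ has size $\theta$, and every $U(\beta,0.9r)$ has size less than $\theta$. Put $z_*=z_{\beta_*}$ and choose $\theta$ indices in $U(\beta_*,1.1r)$ recursively, each outside the sets $U(\beta,0.9r)$ for the previously chosen $\beta$. By regularity these sets cover fewer than $\theta$ indices at each stage.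
\end{proof}

\subsection{Escaping a small subspace}

\begin{proposition}\label{prop:escape}
Let $V$ be a strong Gurari\u{\i} space, $\kappa$ an infinite cardinal with $\operatorname{dens}V>2^\kappa$, and $W\subseteq V$ a subspace of density at most $\kappa$. For every $T_0\in\mathcal E$ and $\varepsilon>0$ there are $T\in\mathcal E$ with $\|T-T_0\|\le\varepsilon$ and a finite $F\subseteq E$ such that no $y\in W$ $\frac18$-solves $T$ on $F$.
\end{proposition}

\begin{proof}
For even $n$ let $h_n=\min\{2^{-n},\frac1{24(R_n+1)}\}$. Then $\|q_{n+1}-(1-h_n)q_n\|_{E^*}\le\|q_{n+1}-q_n\|_{E^*}+2^{-n}\to0$. Fix an even $n$ for which the left side is at most $\varepsilon$, and let $a,b$, $h=h_n$, $\Gamma$, $N$ be as above. Let $\theta=(2^\kappa)^+$, an uncountable regular cardinal with $\theta\le\operatorname{dens}V$.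

\emph{A separated family.} Let $Q=V/T_0E$. If $D_0$ is dense in $Q$, then the sums of a lift of an element of $D_0$ and an element of a countable dense subset of $T_0E$ are dense in $V$. So $\operatorname{dens}V\le\operatorname{dens}Q\cdot\aleph_0$, and $\operatorname{dens}Q\ge\theta$. Choose $\bar z_\alpha\in Q$ for $\alpha<\theta$ recursively: the closed span of $\{\bar z_\beta:\beta<\alpha\}$ has density at most $|\alpha|+\aleph_0<\theta$, so it is proper, and by (F2) some $\bar z_\alpha$ of norm $\frac32$ has distance at least $1$ from it. Let $z_\alpha\in V$ be a lift of $\bar z_\alpha$ with $\|z_\alpha\|\le2$. For $\alpha\ne\beta$ we have $\operatorname{dist}(z_\alpha-z_\beta,T_0E)=\|\bar z_\alpha-\bar z_\beta\|\ge1$, so $h\le N(z_\alpha-z_\beta)\le4$ by \eqref{eq:Nlower}. Apply Lemma~\ref{lem:thin}, re-index $A$ by $\theta$, and put $x_\alpha=z_\alpha-z_*$. Then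
\[
N(x_\alpha)\le1.1r,\qquad N(x_\alpha-x_\beta)>0.9r\quad(\alpha\ne\beta).
\]

\emph{The tilts.} For $\alpha<\beta<\theta$ choose $\varphi_{\alpha\beta}\in\Gamma$ with $|\varphi_{\alpha\beta}(x_\alpha)-\varphi_{\alpha\beta}(x_\beta)|>0.9r$, let $D_{\alpha\beta}=T_0E+\operatorname{span}(x_\alpha,x_\beta)$, and let $T_{\alpha\beta}$ be a tilt of $T_0$ along $(D_{\alpha\beta},\varphi_{\alpha\beta}|_{D_{\alpha\beta}})$. By Lemma~\ref{lem:tilt}, $\|T_{\alpha\beta}-T_0\|=\|b-(1-h)a\|_{E^*}\le\varepsilon$.

\emph{The coloring.} Suppose that the conclusion fails for every $T=T_{\alpha\beta}$ with $F=F_n$. Let $L$ be dense in $W$ with $|L|\le\kappa$. Some vector of $W$ $\frac18$-solves $T_{\alpha\beta}$ on $F_n$, so a point $y_{\alpha\beta}\in L$ within $\frac18$ of it $\frac14$-solves $T_{\alpha\beta}$ on $F_n$. Partition $[-1.1r,1.1r]$ into finitely many intervals of length at most $0.05r$, and color $(\alpha,\beta)$ by $y_{\alpha\beta}$ together with the interval containing $\varphi_{\alpha\beta}(x_\alpha)$. There are at most $\kappa$ colors, so Lemma~\ref{lem:shift} gives $\alpha<\beta<\gamma$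 with $y_{\alpha\beta}=y_{\beta\gamma}$ and $|\varphi_{\alpha\beta}(x_\alpha)-\varphi_{\beta\gamma}(x_\beta)|\le0.05r$. The second condition turns the separation of $x_\alpha$ from $x_\beta$ by one functional into a disagreement of two functionals at one vector:
\[
|\varphi_{\alpha\beta}(x_\beta)-\varphi_{\beta\gamma}(x_\beta)|>0.9r-0.05r=0.85r>\tfrac23\cdot1.1r\ge\tfrac23N(x_\beta).
\]
Since $x_\beta\in D_{\alpha\beta}\cap D_{\beta\gamma}$, Lemma~\ref{lem:criterion} shows that $T_{\alpha\beta}$ and $T_{\beta\gamma}$ conflict. But $y_{\alpha\beta}=y_{\beta\gamma}$ $\frac14$-solves both on $F_n$.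
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose that $V$ is a strong Gurari\u{\i} space of density $\mu$. As $\mu$ is uncountable of cofinality $\omega$, we can write $\mu=\sup_k\mu_k$ with infinite cardinals $\mu_0\le\mu_1\le\cdots<\mu$. Write a dense set of size $\mu$ as an increasing union of sets of size at most $\mu_k$, and let $V_k$ be their closed spans. Then $\bigcup_kV_k$ is dense, $\operatorname{dens}V_k\le\mu_k$, and $2^{\mu_k}<\mu$ because $\mu$ is a strong limit. Let
\[
\mathcal A_k=\{T\in\mathcal E:\text{some }y\in V_k\ \tfrac1{16}\text{-solves }T\text{ on }E\}.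
\]
Every $T\in\mathcal E$ extends to an embedding of $Y$, and a point of $\bigcup_kV_k$ within $\frac1{16}$ of the image of $e$ $\frac1{16}$-solves $T$ on $E$. So $\mathcal E=\bigcup_k\mathcal A_k$.

Each $\mathcal A_k$ is nowhere dense. Let $\mathcal U\subseteq\mathcal E$ be open and nonempty. Proposition~\ref{prop:escape} with $W=V_k$, $\kappa=\mu_k$ gives $T\in\mathcal U$ and a finite $F$ such that no $y\in V_k$ $\frac18$-solves $T$ on $F$. Let $M=1+\max_{u\in F}\|u\|$. If $\|T'-T\|<\frac1{16M}$ and $y\in V_k$ $\frac1{16}$-solved $T'$ on $E$, then $\|Tu+y\|\le p(u)+\frac1{16}+\frac1{16}$ for $u\in F$, which is excluded. So a neighborhood of $T$ misses $\mathcal A_k$. This contradicts the Baire category theorem in the nonempty complete metric space $\mathcal E$.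
\end{proof}

\begin{remark}
The tolerance $\frac18$ in Proposition~\ref{prop:escape} must not depend on $\varepsilon$, since the sets $\mathcal A_k$ are defined with one fixed tolerance; this is what Lemma~\ref{lem:thin} secures. Countable cofinality is used only to get countably many sets $\mathcal A_k$, and it is needed: a strong limit $\mu$ with $\operatorname{cf}\mu>\omega$ satisfies $\mu^{\aleph_0}\le\sum_{\nu<\mu}\nu^{\aleph_0}\le\mu$, so Remark~\ref{rem:naive} gives a space of density $\mu$. The strong limit hypothesis enters only through Lemma~\ref{lem:shift}. If Proposition~\ref{prop:escape} held with $\operatorname{dens}V>\kappa$ in place of $\operatorname{dens}V>2^\kappa$, the proof above would exclude density $\aleph_\omega$ outright, against Corollary~\ref{cor:indep}.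
\end{remark}

\section{A construction along the binary tree}\label{sec:B}

\subsection{Amalgamation, and why it overshoots}

By induction on $\dim Y/X$, a space $V$ is strong Gurari\u{\i} as soon as embeddings $X\to V$ extend to every $Y\supseteq X$ with $\dim Y/X=1$. For a Banach space $Z$ let $\mathcal N(Z)$ be the set of pairs $\nu$ consisting of a finite-dimensional subspace $X_\nu\subseteq Z$ and a norm on $X_\nu\oplus\mathbb R$ extending that of $X_\nu$. Let $Y_\nu=X_\nu\oplus\mathbb Ry_\nu$ be the resulting space. Every $Y\supseteq X$ with $X\subseteq Z$ finite-dimensional and $\dim Y/X=1$ is isometric to some $Y_\nu$ with $X_\nu=X$ by a map fixing $X$.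

\begin{lemma}\label{lem:push}
For every Banach space $Z$ there is a Banach space $Z'$ containing $Z$ and all $Y_\nu$, $\nu\in\mathcal N(Z)$, isometrically, with the two copies of $X_\nu$ identified, such that:
\begin{itemize}
\item[(a)] $Z\cup\{y_\nu:\nu\in\mathcal N(Z)\}$ spans a dense subspace of $Z'$;
\item[(b)] contractions from $Z$ and from each $Y_\nu$ to a Banach space $G$ that agree on each $X_\nu$ extend to one contraction $Z'\to G$;
\item[(c)] if $\tau$ is infinite, $\tau^{\aleph_0}=\tau$ and $\operatorname{dens}Z\le\tau$, then $\operatorname{dens}Z'\le\tau$.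
\end{itemize}
\end{lemma}

\begin{proof}
Let $\Sigma$ be the $\ell_1$-sum of $Z$ and all $Y_\nu$, and
\[
K=\Big\{\big(-\textstyle\sum_\nu x_\nu,(x_\nu)_\nu\big):x_\nu\in X_\nu,\ \sum_\nu\|x_\nu\|<\infty\Big\}.
\]
The elements $(z,(v_\nu))\in\Sigma$ with $v_\nu\in X_\nu$ for all $\nu$ form a closed subspace, on which $(z,(v_\nu))\mapsto z+\sum v_\nu\in Z$ is continuous with kernel $K$. So $K$ is closed; let $Z'=\Sigma/K$. The canonical maps from $Z$ and $Y_\nu$ to $Z'$ are contractions. They are isometric: for $z\in Z$ we have $\|z-\sum x_\nu\|+\sum\|x_\nu\|\ge\|z\|$, and for $v\in Y_{\nu_0}$,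
\[
\Big\|\sum_\nu x_\nu\Big\|+\|v+x_{\nu_0}\|+\sum_{\nu\ne\nu_0}\|x_\nu\|\ge\|x_{\nu_0}\|+\|v+x_{\nu_0}\|\ge\|v\| .
\]
For $x\in X_\nu$ the difference of its copies in $Z$ and in $Y_\nu$ lies in $K$. Finitely supported elements are dense in $\Sigma$, which gives (a). The maps in (b) sum to a contraction on $\Sigma$ that vanishes on $K$. For (c), $|Z|\le\tau^{\aleph_0}=\tau$, so $Z$ has at most $\tau$ finite-dimensional subspaces. A norm on a finite-dimensional space is determined by its values on a countable dense set, so there are at most $\mathfrak c\le\tau^{\aleph_0}=\tau$ of them. Hence $|\mathcal N(Z)|\le\tau$, and (a) and (F5) give (c).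
\end{proof}

\begin{remark}\label{rem:naive}
Let $\kappa$ be infinite with $\kappa^{\aleph_0}=\kappa$. Put $Z_0=c_0(\kappa)$, $Z_{i+1}=Z_i'$, take completions of unions at limit stages, and let $V=\bigcup_{i<\omega_1}Z_i$. Every sequence in $V$ lies in some $Z_i$, so $V$ is complete; a finite-dimensional $X\subseteq V$ lies in some $Z_i$, and its extensions embed in $Z_{i+1}$. By (c), $\operatorname{dens}V\le\kappa\cdot\aleph_1=\kappa$, and $c_0(\kappa)\subseteq V$ gives equality. So $V$ is a strong Gurari\u{\i} space of density $\kappa$.

This fails for $\mu>\mathfrak c$ of cofinality $\omega$. If $\operatorname{dens}Z=\mu$, then $|Z|>\mu$, for otherwise $Z$ would be a countable union of closed spans of fewer than $\mu$ vectors, against the Baire category theorem. So $Z$ has more than $\mu$ lines and $|\mathcal N(Z)|>\mu$. By (b), the norm-one functional on $Y_\nu$ vanishing on $X_\nu$ extends to $Z'$ so as to vanish on $Z$ and on the other $Y_{\nu'}$; hence the vectors $y_\nu/\operatorname{dist}(y_\nu,X_\nu)$ are at mutual distance at least $1$, and $\operatorname{dens}Z'>\mu$.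
\end{remark}

There are more problems than the density allows new directions, so solutions have to be shared. The plan is as follows. At each level $i<\lambda$ of the binary tree we keep a small space $Z_i$ whose vectors have supports in the set $2^i$ of nodes. A set $A$ of branches that pass through distinct nodes of level $i$ will determine a copy in $V$ of the part of $Z_i$ supported on these nodes. The copies given by finite sets $A$ generate $V$, and there are only $\mu$ of them if $\mu$ branches are used. A finite-dimensional $X\subseteq V$ lies in a copy given by a countable $A$. The extension problem is pulled back to $Z_i$, solved in $Z_i'$ by a vector of \emph{finite} support, and pushed forward again.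

Fix $\lambda,\mu$ as in Theorem~\ref{thm:B} and let $\tau=2^{<\lambda}$; ``small'' means of density at most $\tau$.

\begin{lemma}\label{lem:tau}
$\lambda\le\tau$ and $\tau^{\aleph_0}=\tau$.
\end{lemma}

\begin{proof}
First, $\lambda=\sup_{\nu<\lambda}\nu^+\le\tau$. If $\nu\mapsto2^\nu$ is eventually constant on the cardinals below $\lambda$, then $\tau=2^\nu$ for an infinite $\nu<\lambda$ ($\lambda$ is uncountable), and $\tau^{\aleph_0}=2^{\nu\cdot\aleph_0}=\tau$. Otherwise $\lambda$ is a limit cardinal, and $\tau$ is the supremum of a nondecreasing, not eventually constant function on an unbounded subset of the regular cardinal $\lambda$, so $\operatorname{cf}\tau=\lambda>\omega$. Then each countable sequence in $\tau$ is bounded by some $2^\nu$ with $\omega\le\nu<\lambda$, and $\tau^{\aleph_0}\le\sum_{\omega\le\nu<\lambda}(2^\nu)^{\aleph_0}\le\lambda\cdot\tau=\tau$.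
\end{proof}

\subsection{Fans and solutions of finite support}

For a set $S$, the space $c_0(S)$ consists of the $c\colon S\to\mathbb R$ with $\{s:|c_s|>\delta\}$ finite for all $\delta>0$, with the supremum norm and unit vectors $e_s$. For $A\subseteq S$, $c_0(A)$ is the subspace of vectors vanishing off $A$.

\begin{definition}
A \emph{fan over $S$} is a Banach space $Z$ with a contraction $\pi\colon Z\to c_0(S)$ such that, with $Z[F]=\pi^{-1}(c_0(F))$, the union of the $Z[F]$ over finite $F\subseteq S$ is dense in $Z$. For $A\subseteq S$ let $Z\langle A\rangle$ be the closure of the union of the $Z[F]$ over finite $F\subseteq A$.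
\end{definition}

The support of $v\in Z$ is the support of $\pi(v)$. The map $\pi$ need not be injective, and $Z[\emptyset]=\ker\pi$ is contained in every $Z[F]$. Since $Z[F]+Z[G]\subseteq Z[F\cup G]$, the set $Z\langle A\rangle$ is a closed subspace, and $\pi(Z\langle A\rangle)\subseteq c_0(A)$.

The space $X_\nu$ may have infinite support, but its coordinate functionals tend to $0$ in norm, and a small functional can be extended by $0$ on $y_\nu$ without exceeding norm $1$. This is why the target is $c_0$.

\begin{lemma}\label{lem:fanpush}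
Let $(Z,\pi)$ be a fan over $S$ and $Z'$ as in Lemma~\ref{lem:push}. Then $\pi$ extends to a contraction $\pi'\colon Z'\to c_0(S)$ such that $(Z',\pi')$ is a fan and for every $\nu\in\mathcal N(Z)$ there is a finite $F_\nu\subseteq S$ with
\[
y_\nu\in Z'[F_\nu],\qquad F_\nu\subseteq\{s\in S:\pi(x)_s\ne0\text{ for some }x\in X_\nu\}.
\]
Consequently, if $X_\nu\subseteq Z\langle A\rangle$, then $Y_\nu\subseteq Z'\langle A\rangle$.
\end{lemma}

\begin{proof}
Fix $\nu$, write $X=X_\nu$, $Y=Y_\nu$, and let $\varphi_s(x)=\pi(x)_s$ for $x\in X$, so $\|\varphi_s\|\le1$. If $x_1,\dots,x_d$ is a basis of $X$, there is a constant $c$ with $\|\varphi\|\le c\max_l|\varphi(x_l)|$ for all $\varphi\in X^*$; as $\pi(x_l)\in c_0(S)$, the set $\{s:\|\varphi_s\|>\delta\}$ is finite for each $\delta>0$. Let $P\colon Y\to X$ be the projection with kernel $\mathbb Ry_\nu$ and $F_\nu=\{s:\|\varphi_s\|\,\|P\|>1\}$. This set is finite, and $\varphi_s\ne0$ on it. For $s\notin F_\nu$ let $\hat\varphi_s=\varphi_s\circ P$, and for $s\in F_\nu$ let $\hat\varphi_s$ be a norm-preserving extension of $\varphi_s$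 to $Y$. Then $\|\hat\varphi_s\|\le1$ for all $s$, and $\|\hat\varphi_s\|\le\|P\|\|\varphi_s\|$ off $F_\nu$, so $v\mapsto(\hat\varphi_s(v))_s$ is a contraction $Y\to c_0(S)$. It extends $\pi|_X$ and sends $y_\nu$ into $c_0(F_\nu)$. Lemma~\ref{lem:push}(b) glues these maps and $\pi$ to $\pi'$.

We have $Z[F]\subseteq Z'[F]$, so the closure of the subspace $\bigcup_FZ'[F]$ contains $Z$ and all $y_\nu$, and it is $Z'$ by Lemma~\ref{lem:push}(a). If $X_\nu\subseteq Z\langle A\rangle$, then $\pi(X_\nu)\subseteq c_0(A)$, so $F_\nu\subseteq A$ and $y_\nu\in Z'\langle A\rangle$; also $X_\nu\subseteq Z\langle A\rangle\subseteq Z'\langle A\rangle$.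
\end{proof}

\subsection{Splitting the nodes}

To pass to the next level each node $s$ is replaced by two successors. We want a fan over $S\times2$ that contains a copy of $Z'[\bar F]$ for each way of choosing one successor above each node of the finite set $\bar F$, and two such copies must agree on vectors supported where the choices agree.

\begin{lemma}\label{lem:split}
Let $(Z',\pi')$ be a fan over $S$. Put
\[
Z^+=\{(v,c)\in Z'\oplus_\infty c_0(S\times2):c_{s0}+c_{s1}=\pi'(v)_s\text{ for all }s\in S\},\qquad\pi^+(v,c)=c .
\]
Then $(Z^+,\pi^+)$ is a fan over $S\times2$. Let $F\subseteq S\times2$ be finite, let the first projection be injective on $F$ with image $\bar F$, and for $v\in Z'[\bar F]$ let $\sigma^F(v)=(v,c)$, where $c_{s\epsilon}=\pi'(v)_s$ for $(s,\epsilon)\in F$ and $c=0$ off $F$. Then $\sigma^F\colon Z'[\bar F]\to Z^+[F]$ is an embedding, and $\sigma^{F_1}$ is the restriction of $\sigma^F$ to $Z'[\bar F_1]$ for $F_1\subseteq F$.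
\end{lemma}

\begin{proof}
$Z^+$ is a closed subspace and $\pi^+$ is a contraction. Let $(v,c)\in Z^+$ and $\delta>0$. Choose a finite $H\subseteq S$ and $v'\in Z'[H]$ with $\|v-v'\|<\delta$, and enlarge $H$ so that $|c_{s\epsilon}|<\delta$ for $s\notin H$. Let $c'_{s\epsilon}=c_{s\epsilon}+\frac12(\pi'(v')_s-\pi'(v)_s)$ for $s\in H$ and $c'_{s\epsilon}=0$ otherwise. Then $c'_{s0}+c'_{s1}=\pi'(v')_s$ for all $s$, both sides being $0$ off $H$. So $(v',c')\in Z^+[H\times2]$, and $\|(v,c)-(v',c')\|\le\delta$.

For $\sigma^F(v)$ the constraint holds at $s\in\bar F$ because exactly one of $(s,0),(s,1)$ is in $F$, and at $s\notin\bar F$ because $\pi'(v)_s=0$. Moreover $\|\sigma^F(v)\|=\max(\|v\|,\|\pi'(v)\|)=\|v\|$. If $F_1\subseteq F$, $v\in Z'[\bar F_1]$ and $(s,\epsilon)\in F\setminus F_1$, then $s\notin\bar F_1$ by injectivity, so $\pi'(v)_s=0$; hence $\sigma^F(v)=\sigma^{F_1}(v)$.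
\end{proof}

\begin{example}
Let $S$ be a single point, $Z'=\mathbb R$, $\pi'=\mathrm{id}$. Then $Z^+$ is $\mathbb R^2$ with the norm $\max(|c_0|,|c_1|,|c_0+c_1|)$, whose unit ball is a hexagon, and the two maps $\sigma^F$ with $|F|=1$ send $1$ to the vertices $(1,0)$ and $(0,1)$, at distance $1$. In general $\sigma^{\{(s,0)\}}(v)=\sigma^{\{(s,1)\}}(v')$ if and only if $v=v'$ and $\pi'(v)_s=0$: the two copies of $Z'[\{s\}]$ meet exactly in the copy of $\ker\pi'$.
\end{example}

\subsection{The system of fans}

For an ordinal $j$, $2^j$ denotes the set of functions $j\to2$. Since $\mu\le2^\lambda$ we can fix a set $\mathcal B$ of $\mu$ functions $\lambda\to2$. Let $S_j=2^j$ for $j<\lambda$, so $|S_j|\le\tau$, and $S_\lambda=\mathcal B$. For $i\le j$ a set $A\subseteq2^j$ is \emph{$i$-separated} if $t\mapsto t|i$ is injective on $A$, and $A|i=\{t|i:t\in A\}$. If $A\subseteq 2^k$ is $i$-separated and $i\le j\le k$, then $A$ is $j$-separated, $A|j$ is $i$-separated, and $(A|j)|i=A|i$.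

We construct fans $(Z_j,\pi_j)$ over $S_j$ for $j\le\lambda$, with $\operatorname{dens}Z_j\le\tau$ for $j<\lambda$, and, for $i\le j\le\lambda$ and finite $i$-separated $F\subseteq S_j$, embeddings $\sigma_{ij}^F\colon Z_i[F|i]\to Z_j[F]$ with $\sigma_{jj}^F=\mathrm{id}$ such that:
\begin{itemize}
\item[(S1)] $\pi_j(\sigma_{ij}^Fv)_t=\pi_i(v)_{t|i}$ for $t\in F$;
\item[(S2)] $\sigma_{ij}^{F_1}$ is the restriction of $\sigma_{ij}^F$ to $Z_i[F_1|i]$ for $F_1\subseteq F$;
\item[(S3)] $\sigma_{jk}^F\circ\sigma_{ij}^{F|j}=\sigma_{ik}^F$ for $i\le j\le k$ and finite $i$-separated $F\subseteq S_k$.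
\end{itemize}
In words: a vector of finite support can be moved up the tree along any choice of extensions of its nodes; it carries its coordinates along (S1), and the result depends neither on unused nodes (S2) nor on intermediate stops (S3). The space $V$ will be $Z_\lambda$.

\emph{Start.} $S_0=\{\emptyset\}$, $Z_0=\mathbb R$, $\pi_0=\mathrm{id}$.

\emph{Successor step.} Identify $S_i\times2$ with $S_{i+1}$; a set $F\subseteq S_{i+1}$ is $i$-separated exactly when the first projection is injective on it, and then $\bar F=F|i$. Let $(Z_i',\pi_i')$ be given by Lemma~\ref{lem:fanpush}, and let $(Z_{i+1},\pi_{i+1})$ be obtained from it by Lemma~\ref{lem:split}, with maps $\sigma^F\colon Z_i'[F|i]\to Z_{i+1}[F]$. Let $\sigma_{i,i+1}^F$ be the restriction of $\sigma^F$ to $Z_i[F|i]$, and $\sigma_{j,i+1}^F=\sigma_{i,i+1}^F\circ\sigma_{ji}^{F|i}$ for $j<i$; the last formula also holds for $j=i$. For the pair $(i,i+1)$, (S1) and (S2) are part of Lemma~\ref{lem:split}. For $(j,i+1)$, (S1) reads $\pi_{i+1}(\sigma_{j,i+1}^Fv)_t=\pi_i(\sigma_{ji}^{F|i}v)_{t|i}=\pi_j(v)_{t|j}$; and if $F_1\subseteq F$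 and $v\in Z_j[F_1|j]$, then $\sigma_{ji}^{F|i}v=\sigma_{ji}^{F_1|i}v\in Z_i[F_1|i]$, where $\sigma_{i,i+1}^F=\sigma_{i,i+1}^{F_1}$, which is (S2). For (S3) with $j\le k\le i$,
\[
\sigma_{k,i+1}^F\,\sigma_{jk}^{F|k}=\sigma_{i,i+1}^F\,\sigma_{ki}^{F|i}\,\sigma_{jk}^{F|k}=\sigma_{i,i+1}^F\,\sigma_{ji}^{F|i}=\sigma_{j,i+1}^F ,
\]
and for $k=i+1$ there is nothing to prove. By Lemmas~\ref{lem:push}(c) and~\ref{lem:tau}, $\operatorname{dens}Z_i'\le\tau$, so $\operatorname{dens}Z_{i+1}\le\tau+|S_{i+1}|+\aleph_0=\tau$.

\emph{Limit step, $\gamma\le\lambda$.} Recall the completed direct limit. Let $I$ be a directed set, $G_\iota$ ($\iota\in I$) Banach spaces, and $f_{\iota\iota'}\colon G_\iota\to G_{\iota'}$ ($\iota\le\iota'$) embeddings with $f_{\iota\iota}=\mathrm{id}$ and $f_{\iota'\iota''}f_{\iota\iota'}=f_{\iota\iota''}$. Identify two points of the disjoint union of the $G_\iota$ if they have the same image in some $G_{\iota''}$, and complete the resulting normed space. This gives a Banach space $G$ and embeddings $f_\iota\colon G_\iota\to G$ with $f_{\iota'}f_{\iota\iota'}=f_\iota$ whose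 images have dense union. Contractions $h_\iota\colon G_\iota\to H$ with $h_{\iota'}f_{\iota\iota'}=h_\iota$ induce a contraction $h\colon G\to H$ with $hf_\iota=h_\iota$.

Let $I_\gamma$ be the set of pairs $(j,F)$ with $j<\gamma$ and $F\subseteq S_\gamma$ finite and $j$-separated, ordered by $(j,F)\le(k,G)$ if $j\le k$ and $F\subseteq G$. Two distinct elements of $2^\gamma$ differ at a coordinate below the limit ordinal $\gamma$, so a finite subset of $S_\gamma$ is $l$-separated for all large $l<\gamma$; hence $I_\gamma$ is directed. To $(j,F)$ attach the space $Z_j[F|j]$, and to $(j,F)\le(k,G)$ the embedding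
\[
Z_j[F|j]\xrightarrow{\ \sigma_{jk}^{F|k}\ }Z_k[F|k]\subseteq Z_k[G|k].
\]
These maps commute: if $(j,F)\le(k,G)\le(l,H)$, then $\sigma_{kl}^{G|l}=\sigma_{kl}^{F|l}$ on $Z_k[F|k]$ by (S2), and $\sigma_{kl}^{F|l}\sigma_{jk}^{F|k}=\sigma_{jl}^{F|l}$ by (S3). Let $Z_\gamma$ be the completed direct limit and $\sigma_{j\gamma}^F\colon Z_j[F|j]\to Z_\gamma$ the canonical embeddings.

The maps $v\mapsto\sum_{t\in F}\pi_j(v)_{t|j}\,e_t$ from $Z_j[F|j]$ to $c_0(S_\gamma)$ are contractions. They are compatible. Let $(j,F)\le(k,G)$, $v\in Z_j[F|j]$ and $v'=\sigma_{jk}^{F|k}v$. For $t\in F$, (S1) gives $\pi_k(v')_{t|k}=\pi_j(v)_{t|j}$. For $t\in G\setminus F$ we have $t|k\notin F|k$ because $G$ is $k$-separated, so $\pi_k(v')_{t|k}=0$ as $v'\in Z_k[F|k]$. Let $\pi_\gamma$ be the induced contraction. Then $\sigma_{j\gamma}^F$ maps into $Z_\gamma[F]$ and (S1) holds; the images are dense, so $(Z_\gamma,\pi_\gamma)$ is a fan. Property (S2) holds because the transition map from $(j,F_1)$ to $(j,F)$ is the inclusion, and (S3) with $j\le k<\gamma$ holds because the transition map from $(j,F)$ to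 $(k,F)$ is $\sigma_{jk}^{F|k}$. Finally
\begin{equation}\label{eq:denslim}
\operatorname{dens}Z_\gamma\le|I_\gamma|\cdot\tau\le|\gamma|\cdot|S_\gamma|\cdot\tau ,
\end{equation}
which is $\tau$ when $\gamma<\lambda$. This completes the construction.

\subsection{The space $V=Z_\lambda$}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Write $\pi=\pi_\lambda$.

\emph{Density.} By \eqref{eq:denslim} and $\lambda\le\tau\le\mu$ we have $\operatorname{dens}V\le\mu$. For $t\in\mathcal B$ the set $\{t\}$ is $0$-separated; let $v_t=\sigma_{0\lambda}^{\{t\}}(1)$. Then $\pi(v_t)=e_t$ by (S1), so $\|v_t-v_{t'}\|\ge\|e_t-e_{t'}\|=1$ for $t\ne t'$, and $\operatorname{dens}V\ge\mu$.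

\emph{Copies given by infinite sets of branches.} Let $i<\lambda$ and let $A\subseteq\mathcal B$ be $i$-separated. As $F$ runs over the finite subsets of $A$, $F|i$ runs over the finite subsets of $A|i$. By (S2) the maps $\sigma_{i\lambda}^F$ extend one another, so they define an embedding $\iota^A\colon Z_i\langle A|i\rangle\to V$ whose image is closed and contains every $\sigma_{i\lambda}^F(Z_i[F|i])$. Consider also the embeddings
\[
Z_i'[F|i]\xrightarrow{\ \sigma^{F|(i+1)}\ }Z_{i+1}[F|(i+1)]\xrightarrow{\ \sigma_{i+1,\lambda}^F\ }V .
\]
They extend one another: if $F_1\subseteq F$ and $v\in Z_i'[F_1|i]$, then $\sigma^{F|(i+1)}v=\sigma^{F_1|(i+1)}v$ by Lemma~\ref{lem:split}, and this vector lies in $Z_{i+1}[F_1|(i+1)]$, where $\sigma_{i+1,\lambda}^F=\sigma_{i+1,\lambda}^{F_1}$ by (S2). So they define an embedding $\hat\iota^A\colon Z_i'\langle A|i\rangle\to V$. On $Z_i[F|i]$ the displayed composition is $\sigma_{i+1,\lambda}^F\sigma_{i,i+1}^{F|(i+1)}=\sigma_{i\lambda}^F$ by (S3), so $\hat\iota^A$ extends $\iota^A$ by continuity.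

\emph{Capturing a finite-dimensional subspace.} Let $X\subseteq V$ be finite-dimensional. Each vector of a basis of $X$ is a limit of vectors from the images of the canonical maps, so there are $(i_n,F_n)\in I_\lambda$, $n<\omega$, such that the basis lies in the closure of $\bigcup_n\sigma_{i_n\lambda}^{F_n}(Z_{i_n}[F_n|i_n])$. Let $A=\bigcup_nF_n$. Each of the countably many pairs of distinct elements of $A$ differs at a coordinate below $\lambda$. Since $\operatorname{cf}\lambda>\omega$, there is $i<\lambda$ above all these coordinates and all $i_n$; then $A$ is $i$-separated. By (S3), $\sigma_{i_n\lambda}^{F_n}=\sigma_{i\lambda}^{F_n}\circ\sigma_{i_ni}^{F_n|i}$, so all approximants lie in the closed subspace $\iota^A(Z_i\langle A|i\rangle)$, which therefore contains $X$.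

\emph{Solving the problem.} Let $f\colon X_0\to V$ be an embedding of a finite-dimensional space and $Y_0\supseteq X_0$ with $\dim Y_0/X_0=1$. Choose $i$ and $A$ as above for $X=f(X_0)$ and let $f_i=(\iota^A)^{-1}\circ f\colon X_0\to Z_i\langle A|i\rangle$. There are $\nu\in\mathcal N(Z_i)$ with $X_\nu=f_i(X_0)$ and an isometry $g_i\colon Y_0\to Y_\nu$ extending $f_i$. By Lemma~\ref{lem:fanpush}, $Y_\nu\subseteq Z_i'\langle A|i\rangle$. Then $\hat\iota^A\circ g_i\colon Y_0\to V$ is an embedding, and on $X_0$ it equals $\iota^A\circ f_i=f$.
\end{proof}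

\begin{remark}
The sharing of solutions can be seen directly. For $x\in Z_i\langle A|i\rangle$ we have $\pi(\iota^Ax)=\sum_{t\in A}\pi_i(x)_{t|i}\,e_t$, by (S1) and continuity. So if $A,A'$ are $i$-separated with $A|i=A'|i$, then $\iota^Ax\ne\iota^{A'}x$ as soon as $A$ and $A'$ use different branches above one node of the support of $x$. But $\hat\iota^Ay_\nu$ depends only on the finite set $F\subseteq A$ with $F|i=F_\nu$. One vector of $V$ thus serves all the embeddings $\iota^{A}|_{X_\nu}$ with $A\supseteq F$.

Each hypothesis of Theorem~\ref{thm:B} has one task. The bound $\mu\le2^\lambda$ provides the branches; $2^{<\lambda}\le\mu$ keeps the levels no larger than $V$; and $\operatorname{cf}\lambda>\omega$ separates a countable set of branches at a single level, while the regularity and uncountability of $\lambda$ also give $\tau^{\aleph_0}=\tau$. For $\lambda=\aleph_1$ the theorem says that every $\mu$ with $\mathfrak c\le\mu\le2^{\aleph_1}$ is the density of a strong Gurari\u{\i} space.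
\end{remark}

\section{Density $\aleph_\omega$ and other cardinals of cofinality $\omega$}\label{sec:card}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By K\"onig's theorem $\operatorname{cf}(2^{\aleph_n})>\omega$, so $2^{\aleph_n}\ne\aleph_\omega$ for all $n$. Hence $\aleph_\omega$ is a strong limit exactly when no $n$ has $2^{\aleph_n}>\aleph_\omega$, and in this case Theorem~\ref{thm:A} applies with $\mu=\aleph_\omega$. Otherwise let $n$ be least with $2^{\aleph_n}>\aleph_\omega$. Then $n\ge1$ because $\mathfrak c<\aleph_\omega$. The cardinal $\lambda=\aleph_n$ is regular and uncountable, and $2^{<\lambda}=2^{\aleph_{n-1}}<\aleph_\omega<2^\lambda$, so Theorem~\ref{thm:B} applies with $\mu=\aleph_\omega$.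
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:indep}]
In both situations $\mathfrak c=\aleph_1<\aleph_\omega$. Under GCH $2^{\aleph_n}=\aleph_{n+1}<\aleph_\omega$ for all $n$, and in the second situation $2^{\aleph_1}>\aleph_\omega$; apply Theorem~\ref{thm:main}. If ZFC is consistent, so is ZFC $+$ GCH. For the second situation start with a model of GCH, let $\kappa=\aleph_{\omega+1}$, so that $\kappa^{\aleph_1}=(2^{\aleph_\omega})^{\aleph_1}=\kappa$, and force with countable partial functions from $\kappa\times\omega_1$ to $2$, ordered by reverse inclusion. The union of a countable chain of conditions is a condition, so the forcing is $\sigma$-closed: it adds no countable sequences of ordinals, and so preserves $\aleph_1$ and CH. By CH and the $\Delta$-system lemma it has the $\aleph_2$-chain condition, so it preserves all cardinals $\ge\aleph_2$. The generic function gives $\kappa$ distinct subsets of $\omega_1$, and there are at most $\kappa^{\aleph_1}=\kappa$ nice names for subsets of $\omega_1$. Thus $2^{\aleph_1}=\aleph_{\omega+1}$ in the extension. (This is also an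 instance of Easton's theorem.)
\end{proof}

The hypothesis on $\mathfrak c$ can be absorbed into the statement.

\begin{corollary}
A strong Gurari\u{\i} space of density $\aleph_\omega$ exists if and only if $\mathfrak c<\aleph_\omega$ and $2^{\aleph_n}>\aleph_\omega$ for some $n<\omega$.
\end{corollary}

\begin{proof}
We have $\mathfrak c\ne\aleph_\omega$. If $\mathfrak c>\aleph_\omega$, there is no such space by Proposition~\ref{prop:c}. If $\mathfrak c<\aleph_\omega$, apply Theorem~\ref{thm:main}.
\end{proof}

\begin{corollary}
Let $\mu>\mathfrak c$ have cofinality $\omega$, and let $\lambda$ be the least cardinal with $2^\lambda\ge\mu$. If $\lambda=\mu$, that is, if $\mu$ is a strong limit, there is no strong Gurari\u{\i} space of density $\mu$. If $\lambda<\mu$ and $\lambda$ is regular, there is one.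
\end{corollary}

\begin{proof}
In the first case apply Theorem~\ref{thm:A}. In the second, $\lambda>\omega$ because $2^{\aleph_0}<\mu$, and $2^\nu<\mu$ for all $\nu<\lambda$ by minimality, so $2^{<\lambda}\le\mu\le2^\lambda$; apply Theorem~\ref{thm:B}.
\end{proof}

The case of a singular $\lambda<\mu$ is not treated here. It cannot occur for $\mu=\aleph_\omega$, since every infinite cardinal below $\aleph_\omega$ is regular.

\begin{thebibliography}{1}
\bibitem{GK} Joanna Garbuli\'nska, Wies{\l}aw Kubi\'s, \emph{Remarks on Gurarii spaces}, arXiv:1111.5840 (2011).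
\end{thebibliography}
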